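# Random tunnel number one 3-manifolds and the top coefficient of the Alexander polynomial

## 1. Handlebodies, mapping tori, random walks

Throughout, $H$ is a genus $2$ handlebody, $\Sigma=\partial H$ is its boundary with a fixed orientation, and $x\cdot y$ is the intersection number on $\Sigma$ or on a cover of $\Sigma$. The group $\pi_1(H)=F_2$ is free of rank $2$, and $\pi_1(\Sigma)\to\pi_1(H)$ is onto.

**Definition 1 (tunnel number one manifold).** Let $\gamma\subset\Sigma$ be a non-separating simple closed curve. Attach a $2$-handle to $H$ along $\gamma$. The result is a tunnel number one 3-manifold $M$, and $\gamma$ is its attaching curve. It is compact and orientable, and its boundary, obtained from the genus $2$ surface by surgery along a non-separating curve, is a torus.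

**Example 1.** Let $H=V_1\natural V_2$ be two solid tori glued along a disc in their boundaries. Let $\gamma\subset\partial V_1$, away from that disc, be a simple closed curve that winds $k\ge 1$ times along $V_1$. It is non-separating, since some curve on $\partial V_1$ meets it once. Here $M=(V_1\cup 2\text{-handle})\natural V_2$. If $k=1$, then $V_1\cup 2$-handle is a ball and $M\cong V_2=D^2\times S^1$. If $k\ge2$, then $V_1\cup2$-handle is a lens space minus a ball.

**Definition 2 (fibering).** $M$ fibers over the circle if it is the mapping torus of a homeomorphism of a compact surface.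

**Example 2.** $D^2\times S^1$ is the mapping torus of the identity of $D^2$. So the manifold of Example 1 with $k=1$ fibers.

**Definition 3 (the random walk).** $\mathcal{MCG}=\mathcal{MCG}(\Sigma)$ is the group of isotopy classes of orientation-preserving homeomorphisms of $\Sigma$. Fix a finite generating set $S$, for instance the standard five Dehn twists, and a non-separating simple closed curve $\gamma_0$. Choose $\phi_1,\dots,\phi_r$ independently and uniformly among the $2|S|$ letters $\psi^{\pm1}$, $\psi\in S$, and put
$$w=\phi_r\circ\cdots\circ\phi_1,\qquad \gamma=w(\gamma_0).$$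
$M$ is the tunnel number one manifold with attaching curve $\gamma$.

**Example 3.** Take $r=1$. If $\phi_1$ is the twist along a curve disjoint from $\gamma_0$, then $\gamma=\gamma_0$. If $\phi_1$ is the twist along a curve $a$ meeting $\gamma_0$ once, then $[\gamma]=[\gamma_0]\pm[a]$ in $H_1(\Sigma)$.

Textbook facts we use about $\mathcal{MCG}$:

- it is generated by Dehn twists along non-separating curves, and these twists are all conjugate to each other;
- any non-separating simple closed curve can be carried to any other;
- the action on $H_1(\Sigma)$ maps $\mathcal{MCG}$ onto $Sp(4,\mathbb Z)$.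

**Definition 4 (the Lagrangian $L$).** $L=\ker\big(H_1(\Sigma)\to H_1(H)\big)$. It is a rank $2$ direct summand of $H_1(\Sigma)\cong\mathbb Z^4$, the intersection form vanishes on it, and $L^\perp=L$.

**Example 4.** For $H=V_1\natural V_2$ with meridians $m_1,m_2$ and longitudes $\ell_1,\ell_2$, $L$ is spanned by $m_1,m_2$. The curve of Example 1 has class $k\ell_1+sm_1$ for some $s$, so it is not in $L$.

**Laurent polynomials.** Put $\Lambda=\mathbb Z[t^{\pm1}]$, $K=\mathbb Q(t)$, $\bar q(t)=q(t^{-1})$. Let $\deg$ be the top exponent, extended to $K$ as the degree valuation, with $\deg 0=-\infty$. A *monomial* is $at^k$ with $a\in\mathbb Z\setminus 0$. For $0\ne q\in\Lambda$ put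
$$\operatorname{sp}(q)=\deg q+\deg\bar q=(\text{top exponent})-(\text{bottom exponent}).$$
So $\operatorname{sp}(q)\ge0$, and $\operatorname{sp}(q)\ge1$ exactly when $q$ is not a monomial. For example $\operatorname{sp}(2-t-t^{-1})=2$. "Up to units" means up to a factor $\pm t^k$.

## 2. The infinite cyclic cover and the polynomial $R$

Suppose $[\gamma]\notin L$. Then $[\gamma]$ has nonzero image in $H_1(H)=\mathbb Z^2$, so $H_1(M)=H_1(H)/[\gamma]$ has rank $1$, that is, $b_1(M)=1$. There is a surjection $\alpha:H_1(H)\to\mathbb Z$ killing $[\gamma]$, unique up to sign. Fix one for each class $[\gamma]$. We also write $\alpha$ for the induced surjection $H_1(\Sigma)\to\mathbb Z$; it vanishes on $L$.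

Let $\tilde H,\tilde M$ be the infinite cyclic covers given by $\alpha$, with deck generator $t$ (a loop $g$ lifts to a path from $\tilde p$ to $t^{\alpha(g)}\tilde p$). Let $\Sigma_\alpha=\partial\tilde H$. It is the cover of $\Sigma$ given by $\alpha$, connected because $\alpha$ is onto on $H_1(\Sigma)$.

Since $Aut(F_2)\to GL_2(\mathbb Z)$ is onto, $\pi_1(H)$ has a basis $x,y$ with $\alpha(x)=0$, $\alpha(y)=1$. So $\tilde H$ is homotopy equivalent to a line with a circle (a lift of $x$) attached at each integer point, and $H_1(\tilde H)\cong\Lambda$, generated by the circle at $0$. For instance the loop $yx^ay^{-1}x^b$ lifts to a closed loop that climbs to height $1$, runs $a$ times around the circle there, returns, and runs $b$ times around the circle at $0$; its class is $at+b$.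

Let $i:H_1(\Sigma_\alpha)\to H_1(\tilde H)=\Lambda$ be induced by inclusion. It is $\Lambda$-linear. It is onto: $\pi_1\Sigma\to\pi_1H$ is onto, and $\pi_1\Sigma_\alpha$ is the preimage of $\pi_1\tilde H=\ker\alpha$.

**Definition 5 (the polynomial $R$).** Since $\alpha(\gamma)=0$, $\gamma$ lifts to a closed curve $\tilde\gamma\subset\Sigma_\alpha$. Put $R=R(t)=i([\tilde\gamma])\in\Lambda$, defined up to units.

$\tilde M$ is $\tilde H$ with $2$-handles attached along all translates of $\tilde\gamma$. Hence
$$H_1(\tilde M)\cong\Lambda/(R), \tag{1}$$
and the Alexander polynomial $\Delta_M$, the order of this module, equals $R$ up to units.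

**Example 5.** In Example 1 take $x,y$ to be the cores of $V_1,V_2$. Then $\gamma$ represents $x^k$, so $\alpha(x)=0$, $\alpha(y)=1$, and $R=k$.

## 3. The fibering probability as $r\to\infty$

The question, stated as a conjecture in Nathan M. Dunfield and Dylan P. Thurston, "A random tunnel number one 3-manifold does not fiber over the circle", arXiv:math/0510129 (2005), is: for $M$ produced by the random walk of length $r$, does the probability that $M$ fibers over the circle tend to $0$ as $r\to\infty$? The answer is yes.

**Theorem A.** In the random walk model of Definition 3, $P(M\text{ fibers over }S^1)\to0$ as $r\to\infty$.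

**Theorem B.** For every integer $d\ge1$ there are $C,c>0$ (depending on $S,\gamma_0,d$) such that with probability at least $1-Ce^{-cr}$: $b_1(M)=1$, the Alexander polynomial $\Delta_M$ is nonzero, and its top and bottom coefficients are both divisible by $2d$. Consequently $P(M\text{ fibers})\le Ce^{-cr}$. Conversely $P(M\text{ fibers})\ge e^{-C'r}$ for some $C'$ and all large $r$.

Theorem A is proved in Sections 4–9 by a short argument. Theorem B is proved in Sections 10–15. It reuses Lemmas 1 and 2 but not Lemma 3.

## 4. Fibered manifolds have monic $R$

**Lemma 1.** If $[\gamma]\notin L$ and $M$ fibers, then $R\neq0$ and its top coefficient is $\pm1$.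

*Proof.* Let $\Phi$ be the fiber. We may take $\Phi$ connected: since $M$ is connected, the homeomorphism permutes the components of the fiber cyclically, and $M$ is the mapping torus of a power of it on one component. The fibration gives a surjection $\pi_1M\to\mathbb Z$. As $b_1(M)=1$, it is $\pm\alpha$. So $\tilde M\cong\Phi\times\mathbb R$, and by (1) $\Lambda/(R)\cong H_1(\Phi)$ is a finitely generated abelian group. Let $a_1,\dots,a_n$ generate it and write $ta_i=\sum_jm_{ij}a_j$ with $m_{ij}\in\mathbb Z$. Multiply the relation $(tI-m)a=0$ by the adjugate of $tI-m$: the monic polynomial $\chi(t)=\det(tI-m)\in\mathbb Z[t]$ annihilates the cyclic module $\Lambda/(R)$. So $\chi=Rs$ with $s\in\Lambda$. Hence $R\ne0$, and the top coefficients of $R$ and $s$ are integers with product $1$. $\square$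

**Curves done by hand.** In Example 5, $R=k$. For $k\ge2$ Lemma 1 says that $M$ does not fiber. For $k=1$ we have $R=1$, and $M=D^2\times S^1$ does fiber. This last case already gives one half of Theorem B.

**Proposition (lower bound in Theorem B).** For all large $r$, $P(M\text{ fibers})\ge(2|S|)^{-r}$.

*Proof.* Let $\gamma_1\subset\Sigma$ be a simple closed curve meeting the boundary of a non-separating disc of $H$ exactly once. It is non-separating, and the $2$-handle along it cancels a $1$-handle of $H$, so the corresponding $M$ is $D^2\times S^1$. Choose $f\in\mathcal{MCG}$ with $f(\gamma_0)=\gamma_1$.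

We claim that words in $S^{\pm1}$ of both parities of length send $\gamma_0$ to $\gamma_1$. If some word of odd length represents the identity, append it to a word for $f$. Otherwise parity of length is a well-defined homomorphism $\mathcal{MCG}\to\mathbb Z/2$, nontrivial because letters are odd. The twists along non-separating curves generate and are conjugate, so they all have the same value, which must be $1$. Thus $T_{\gamma_0}$ is odd, and $f$, $fT_{\gamma_0}$ have opposite parities and both send $\gamma_0$ to $\gamma_1$.

Padding with $\psi\psi^{-1}$ for some $\psi\in S$, for every large $r$ some word of length exactly $r$ sends $\gamma_0$ to $\gamma_1$. The walk follows it with probability $(2|S|)^{-r}$. $\square$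

For the upper bounds we must show that the top coefficient of $R$ is rarely $\pm1$. For that we need to know how $R$ changes when the walk is modified.

## 5. The equivariant intersection form and lifted twists

Let $\beta:H_1(\Sigma)\to\mathbb Z$ be surjective and $\Sigma_\beta$ the corresponding connected infinite cyclic cover.

**Definition 6 (the space $V_\beta$ and its form).** $V_\beta=K\otimes_\Lambda H_1(\Sigma_\beta)$; its *integral* elements are those in the image of $H_1(\Sigma_\beta)$. For $x,y\in H_1(\Sigma_\beta)$,
$$\langle x,y\rangle=\sum_j(x\cdot t^jy)\,t^j\in\Lambda .$$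
We write $\langle\,,\rangle_\beta$ when $\beta$ needs to be visible.

*Dimension.* $K$ is flat over $\Lambda$. $K\otimes H_0(\Sigma_\beta)=0$, because $t-1$ acts on $H_0=\mathbb Z$ as $0$ and is invertible in $K$. $H_2(\Sigma_\beta)=0$, because $\Sigma_\beta$ is connected and non-compact. Since $\chi(\Sigma)=-2$, we get $\dim_KV_\beta=2$.

*Algebra of the form.* Reindexing the sum gives $\langle tx,y\rangle=t\langle x,y\rangle$ and $\langle x,ty\rangle=t^{-1}\langle x,y\rangle$. So the form is $\Lambda$-linear in $x$ and conjugate-linear in $y$. Antisymmetry of the intersection number gives $\langle y,x\rangle=-\overline{\langle x,y\rangle}$. The values lie in the torsion-free module $\Lambda$, so torsion is killed and the form extends to $V_\beta$. In the same way every $\Lambda$-linear map $H_1(\Sigma_\beta)\to\Lambda$ extends to a $K$-linear map $V_\beta\to K$. Orientation-preserving homeomorphisms commuting with $t$ preserve the form.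

*Twists.* Let $c\subset\Sigma$ be a simple closed curve with $\beta(c)=0$. It lifts to closed curves; write $c$ also for the class of one lift, defined up to $\pm t^k$. Different lifts are disjoint, so $\langle c,c\rangle=0$. The Dehn twist $T_c$ preserves $\beta$, and it lifts canonically to $\Sigma_\beta$ by twisting along all lifts of $c$. On homology this adds $\sigma n\,(x\cdot t^jc)\,t^jc$ for each $j$, so $T_c^n$ acts by
$$\tau_c^n(x)=x+\sigma n\langle x,c\rangle c, \qquad\sigma=\pm1\text{ a universal sign.}\tag{2}$$
Replacing $c$ by $\pm t^kc$ changes nothing.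

*Separating curves.* If $\delta$ is separating then $[\delta]=0$ in $H_1(\Sigma)$. So $\beta(\delta)=0$ for every $\beta$, and $T_\delta$ acts trivially on $H_1(\Sigma)$. But the class of $\delta$ in $V_\beta$ need not vanish, as the next example shows.

**Example 6.** Let $\delta$ split $\Sigma$ into one-holed tori $\Sigma_1,\Sigma_2$. Take $p\ne q$ on $\delta$, non-separating arcs $e_1\subset\Sigma_1$ from $p$ to $q$ and $e_2\subset\Sigma_2$ from $q$ to $p$, and $c=e_1\cup e_2$, a simple closed curve. Let $\eta\subset\delta$ be an arc from $p$ to $q$, and $c_1=e_1\eta^{-1}$, $c_2=\eta e_2$. Then $[c]=[c_1]+[c_2]$, and $[c_i]\in H_1(\Sigma_i)$ is primitive, since some closed curve in the interior of $\Sigma_i$ meets $e_i$ once. As $H_1(\Sigma)=H_1(\Sigma_1)\oplus H_1(\Sigma_2)$, we may choose $\beta_0$ with $\beta_0(c_1)=1$, $\beta_0(c_2)=-1$. It is surjective, and $\beta_0(c)=0$.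

Let $\tilde\delta$ be a closed lift of $\delta$ and lift $c$ starting at $\tilde p\in\tilde\delta$. The lift of $c_1=e_1\eta^{-1}$ from $\tilde p$ ends at $t\tilde p\in t\tilde\delta$. Its last part is a lift of $\eta^{-1}$ and so lies on $t\tilde\delta$. Hence the lift $\tilde q$ of $q$ on $\tilde c$ lies on $t\tilde\delta$. So $\tilde c$ meets the lifts of $\delta$ in two points, one on $\tilde\delta$ and one on $t\tilde\delta$. The signs are opposite, because at $p$ the curve $c$ passes from $\Sigma_2$ to $\Sigma_1$ and at $q$ from $\Sigma_1$ to $\Sigma_2$. Therefore, for a sign $\varepsilon$,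
$$\langle c,\delta\rangle=\varepsilon(1-t),\qquad \langle\delta,c\rangle=-\varepsilon(1-t^{-1}).\tag{3}$$
The curve $\delta'=T_c(\delta)$ is again separating, with class $\delta+\sigma\langle\delta,c\rangle c$ by (2), and
$$\langle\delta,\delta'\rangle=\sigma\,\overline{\langle\delta,c\rangle}\,\langle\delta,c\rangle=\sigma(1-t)(1-t^{-1})=\sigma(2-t-t^{-1}).\tag{4}$$

## 6. Twisting along one separating curve, and where this stops

Twists along separating curves do not change homology classes, hence do not change $\alpha$. So the first thing to try is to insert a random power of one such twist into the walk. Suppose $\gamma=u_0T_\delta^nu_1(\gamma_0)$ with $[\gamma]\notin L$. Put $\beta=\alpha\circ u_{0*}$, let $v$ be the class of a lift of $u_1(\gamma_0)$ to $\Sigma_\beta$, and let $\lambda=i\circ\tilde u_{0*}$, where $\tilde u_0:\Sigma_\beta\to\Sigma_\alpha$ is an equivariant lift of $u_0$. By (2), up to units,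
$$R(n)=\lambda(v)+\sigma n\,B,\qquad B=\langle v,\delta\rangle\lambda(\delta)\in\Lambda .$$

If $B\ne0$ and $\deg B\ge\deg\lambda(v)$, the coefficient of $t^{\deg B}$ in $R(n)$ is $a+\sigma nb$ with integers $a$ and $b\neq0$. It vanishes for at most one $n$. For all other $n$ it is the top coefficient, and it equals $\pm1$ for at most two of them. So the top coefficient is $\pm1$ for at most three values of $n$. Three can occur: in Example 6 with $v=c$ and $\lambda=\langle\cdot,c+\delta\rangle$ we get $R(n)=\varepsilon(1-t)-\sigma n(2-t-t^{-1})$, with $t$-coefficient $\sigma n-\varepsilon$ and constant coefficient $\varepsilon-2\sigma n$. The top coefficient is $-\varepsilon,-\varepsilon,\varepsilon$ for $\sigma n=0,\varepsilon,2\varepsilon$.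

If $B=0$ or $\deg B<\deg\lambda(v)$, the top coefficient of $R(n)$ is that of $\lambda(v)$ for every $n$, and randomness in $n$ does nothing. This can happen for two reasons.

- If $\delta$ bounds a disc in $H$ and $u_0=1$, then $\lambda(\delta)=i(\delta)=0$, so $B=0$.
- In Example 6 take $v=c+t^2\delta$ and $\lambda=\langle\cdot,c\rangle$ (an integral class and a $\Lambda$-linear functional; we do not claim that they come from a walk). Then $\lambda(v)=t^2\langle\delta,c\rangle=-\varepsilon(t^2-t)$, $\langle v,\delta\rangle=\varepsilon(1-t)$, $\lambda(\delta)=-\varepsilon(1-t^{-1})$, and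
$$R(n)=-\varepsilon(t^2-t)-\sigma n(2-t-t^{-1}).\tag{5}$$
The top coefficient is $-\varepsilon=\pm1$ for all $n$.

The difficulty is the constant term $\lambda(v)$: nothing prevents it from having the largest degree. The remedy is to use a second separating curve $\delta'$ that spans $V_\beta$ together with $\delta$. Then $v$ is a combination of $\delta$ and $\delta'$, so $\lambda(v)$ is controlled by the coefficients of the twist parameters. We will find that two of these coefficients add up to $-q\bar q\lambda(v)$ with $q=\langle\delta,\delta'\rangle$, so one of them has larger degree than $\lambda(v)$ as soon as $q$ is not a monomial. Then the top-degree coefficient is a polynomial in the parameters with no constant term, and restricting to even parameters makes it even.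

## 7. Two separating curves and the identity $R_{12}+R_{23}=-q\bar q\,\lambda(v)$

Call a pair $(\delta,\delta')$ of separating simple closed curves *valid for $\beta$* if $\langle\delta,\delta'\rangle_\beta$ is nonzero and not a monomial. Since $\beta$ depends on the walk, we first need finitely many pairs that serve every $\beta$.

**Lemma 2.** There are finitely many pairs $(\delta_k,\delta_k')$, $k=1,\dots,m$, of separating simple closed curves such that for every surjective $\beta$ some pair of the list is valid for $\beta$.

*Proof.*

**Step 1: one pair for one $\beta_0$.** By (4), the pair $(\delta,T_c\delta)$ of Example 6 is valid for $\beta_0$.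

**Step 2: some pair for every $\beta$.** $\mathcal{MCG}$ maps onto $Sp(4,\mathbb Z)$, so it is transitive on the primitive classes of $H^1(\Sigma;\mathbb Z)$, that is, on surjective $\beta$. Write $\beta=\beta_0\circ h_*$. The map $h$ lifts to an equivariant homeomorphism $\Sigma_\beta\to\Sigma_{\beta_0}$, so $\langle h^{-1}\delta,h^{-1}\delta'\rangle_{\beta}=\langle\delta,\delta'\rangle_{\beta_0}$ up to units. Thus $(h^{-1}\delta,h^{-1}\delta')$ is valid for $\beta$.

**Step 3: the set of $\beta$ missed by a pair is closed.** Fix a pair, lift $\delta,\delta'$ to closed curves $\hat\delta,\hat\delta'$ in the universal abelian cover, with deck group $A=H_1(\Sigma)$, and let $q_h=\hat\delta\cdot h\hat\delta'$ for $h\in A$. Only finitely many $q_h$ are nonzero. The preimage of the lift $t^j\delta'\subset\Sigma_\beta$ is the union of the $h\hat\delta'$ with $\beta(h)=j$, so up to units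
$$\langle\delta,\delta'\rangle_\beta=\sum_hq_ht^{\beta(h)} .$$
Let $\mathcal B(\delta,\delta')$ be the set of $\beta\in Hom(A,\mathbb Q)\cong\mathbb Q^4$ such that at most one level set of $\beta$ on the support of $q$ has nonzero sum of the $q_h$. A surjective integral $\beta$ lies in it exactly when the pair is not valid for $\beta$. Moreover $\mathcal B(\delta,\delta')$ is the finite union, over the partitions $\pi$ of the support with at most one class of nonzero sum, of the linear subspaces $\{\beta:\beta\text{ constant on the classes of }\pi\}$. Indeed, if $\beta\in\mathcal B(\delta,\delta')$, take for $\pi$ its level partition. Conversely, if $\beta$ is constant on the classes of such a $\pi$, its level partition is coarser than $\pi$, and merging classes preserves "at most one class has nonzero sum". So $\mathcal B(\delta,\delta')$ is Zariski closed and stable under scaling.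

**Step 4: finiteness.** Every nonzero vector of $\mathbb Q^4$ is a multiple of a surjective integral $\beta$, so by Step 2 the intersection of all the $\mathcal B(\delta,\delta')$ is $\{0\}$. Since $\mathbb Q^4$ is Noetherian in the Zariski topology, finitely many of them already intersect in $\{0\}$. The corresponding pairs form the list. $\square$

Fix this list for the rest of the notes. For $n=(n_{ks})\in\mathbb Z^{3m}$ let
$$g(n)=\prod_{k=1}^mT_{\delta_k}^{n_{k1}}T_{\delta_k'}^{n_{k2}}T_{\delta_k}^{n_{k3}},$$
acting on each $H_1(\Sigma_\beta)$ through the canonical lifts. One element $g(n)$ contains all pairs of the list, so it contains a valid one whatever $\beta$ is.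

**Lemma 3.** Let $\beta$ be surjective, $v\in H_1(\Sigma_\beta)$, $\lambda:H_1(\Sigma_\beta)\to\Lambda$ a $\Lambda$-linear map, and $R(n)=\lambda(g(n)v)$. Let the $n_{ks}$ be independent and uniform in $\{2,4,\dots,2N\}$. Then
$$P\big(R(n)\neq0\text{ with top coefficient }\pm1\big)\le 3m/N .$$

*Proof.*

**Step 1: isolate the coefficient of highest degree.** By (2), each twist is the identity plus its exponent times a fixed operator that preserves $H_1(\Sigma_\beta)$. So $R(n)=\sum_IR_In^I$ with $R_I\in\Lambda$ and $n^I$ running over square-free monomials in the $n_{ks}$. If all $R_I=0$, the event is empty. Otherwise let $D=\max_I\deg R_I$ and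
$$f(n)=\sum_I[t^D]R_I\;n^I\in\mathbb Z[n],$$
where $[t^D]$ is the coefficient of $t^D$. This is a nonzero polynomial of total degree at most $3m$, and $f(n)$ is the coefficient of $t^D$ in $R(n)$, which has no higher terms.

**Step 2: $f$ has no constant term.** The constant coefficient is $R_\emptyset=\lambda(v)$. If it is $0$ there is nothing to show. Otherwise let $(\delta,\delta')=(\delta_k,\delta_k')$ be valid for $\beta$, and $q=\langle\delta,\delta'\rangle\ne0$, so $\langle\delta',\delta\rangle=-\bar q$. Set all variables outside block $k$ to $0$ and write $n_1,n_2,n_3$ for those of block $k$. Applying $T_\delta^{n_3}$, then $T_{\delta'}^{n_2}$, then $T_\delta^{n_1}$ to $v$ and using $\sigma^2=1$, we read off the coefficients of $n_1n_2$ and $n_2n_3$ in $R(n)$: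
$$R_{12}=\langle v,\delta'\rangle\langle\delta',\delta\rangle\lambda(\delta)=-\bar q\,\langle v,\delta'\rangle\lambda(\delta),\qquad R_{23}=\langle v,\delta\rangle\langle\delta,\delta'\rangle\lambda(\delta')=q\,\langle v,\delta\rangle\lambda(\delta').$$
Since $\langle\delta,\delta\rangle=\langle\delta',\delta'\rangle=0$ and $q\neq0$, the vectors $\delta,\delta'$ are independent, so they form a basis of the $2$-dimensional space $V_\beta$. Pairing $v=a\delta+b\delta'$ with $\delta'$ and with $\delta$ gives $a=q^{-1}\langle v,\delta'\rangle$ and $b=-\bar q^{-1}\langle v,\delta\rangle$. Applying $\lambda$ and multiplying by $-q\bar q$,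
$$R_{12}+R_{23}=-q\bar q\,\lambda(v).\tag{6}$$
Hence $\max(\deg R_{12},\deg R_{23})\ge\deg\lambda(v)+\operatorname{sp}(q)\ge\deg R_\emptyset+1$, because $q$ is not a monomial. So $\deg R_\emptyset<D$, and the constant term $[t^D]R_\emptyset$ of $f$ is $0$.

**Step 3: evenness and counting.** All $n_{ks}$ are even and $f$ has integer coefficients and no constant term, so $f(n)$ is even. If $f(n)\neq0$, it is the top coefficient of $R(n)$, and it is not $\pm1$. So the event is contained in $\{f(n)=0\}$. By the Schwartz–Zippel lemma, a nonzero polynomial of degree at most $3m$ vanishes at a uniform point of a grid with $N$ values per coordinate with probability at most $3m/N$. $\square$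

**Example 7 (the case (5), repaired).** Take $v=c+t^2\delta$, $\lambda=\langle\cdot,c\rangle$ as in (5), $\delta'=T_c\delta$, and one block $T_\delta^{n_1}T_{\delta'}^{n_2}T_\delta^{n_3}$. By (3), $\langle v,\delta\rangle=\varepsilon(1-t)$, $\lambda(\delta)=\lambda(\delta')=-\varepsilon(1-t^{-1})$, and $\langle v,\delta'\rangle=\langle v,\delta\rangle+\sigma\overline{\langle\delta,c\rangle}\langle v,c\rangle=(1-t)\big(\varepsilon-\sigma t(1-t)\big)$, with leading term $-\sigma t^3$. With $q=\bar q=\sigma(2-t-t^{-1})$ the leading terms are as follows. The constant coefficient has leading term $-\varepsilon t^2$; the coefficients of $n_1$ and $n_3$ are $-\sigma(2-t-t^{-1})$, of degree $1$; that of $n_1n_3$ is $0$; that of $n_2$ is $\sigma\langle v,\delta'\rangle\lambda(\delta')$, of degree $3$; $R_{12}$ has leading term $\varepsilon t^4$; $R_{23}$ has leading term $-\sigma t^2$; that of $n_1n_2n_3$ is $-\sigma q\bar q\langle v,\delta\rangle\lambda(\delta)$, of degree $3$. So $D=4$ and $f(n)=\varepsilon n_1n_2$. For nonzero even parameters the top coefficient is $\varepsilon n_1n_2$, a multiple of $4$.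

## 8. The walk on $H_1(\Sigma;\mathbb F_p)$

Everything so far assumed $[\gamma]\notin L$. This step shows that the assumption fails rarely.

**Lemma 4.** $P([\gamma]\in L)\to0$.

*Proof.* Let $p$ be an odd prime and $X_p=\mathbb F_p^4\setminus0$. Orient $\gamma_0$; its class is primitive, hence nonzero mod $p$. The class of $\phi_j\cdots\phi_1(\gamma_0)$ mod $p$ is a Markov chain on the finite set $X_p$. Its transition matrix is symmetric, since the steps are uniform on a family closed under inverses, so the uniform distribution is stationary. It is irreducible, since $\mathcal{MCG}\to Sp(4,\mathbb F_p)$ is onto and $Sp(4,\mathbb F_p)$ is transitive on $X_p$. A step can be undone, so returns in two steps have positive probability, and the period is $1$ or $2$.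

If the period is $1$, the chain converges to the uniform distribution. If it is $2$, one step carries the stationary mass of each cyclic class onto the other, so the two classes have equal mass, hence equal size $|X_p|/2$; along each parity of $r$ the chain converges to the uniform distribution on one of them. In both cases the limiting probability of a subset $Y$ is at most $2|Y|/|X_p|$. Since $L$ is a rank $2$ direct summand, $L$ mod $p$ is $2$-dimensional, and
$$\limsup_{r}P([\gamma]\in L)\le\frac{2(p^2-1)}{p^4-1}=\frac2{p^2+1}.$$
Let $p\to\infty$. $\square$

## 9. Resampling one segment of the walk: proof of Theorem A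

**Step 1: words for the $g(n)$.** The aim is to see $g(n)$ inside the walk. Fix $N$ and let $X=\{2,4,\dots,2N\}^{3m}$. Choose words in $S^{\pm1}$ for all $T_{\delta_k},T_{\delta_k'}$. As the exponents are even, each $g(n)$, $n\in X$, gets a word of even length. Pad these words with copies of $\psi\psi^{-1}$, $\psi\in S$, to words $W(n)$ of one common length $\ell\ge1$.

**Step 2: a coin for each segment.** Let $\nu$ be the law of $W(n)$ for $n$ uniform in $X$, and $\mu$ the law of $\ell$ consecutive steps. Each string of $\ell$ letters has $\mu$-mass $\kappa:=(2|S|)^{-\ell}<1$, and $\nu$ gives it mass at most $1$. So $\mu=\kappa\nu+(1-\kappa)\nu'$ for a probability measure $\nu'$. Generate the walk as $\lfloor r/\ell\rfloor$ independent segments and a remainder: for each segment toss a coin with success probability $\kappa$, and use $\nu$ on success and $\nu'$ on failure. All coins fail with probability $(1-\kappa)^{\lfloor r/\ell\rfloor}$.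

**Step 3: condition on everything but $n$.** Suppose some coin succeeds. Take the first successful segment, and condition on all coins and on everything outside this segment. Then $w=u_0\,g(n)\,u_1$ with $u_0,u_1$ fixed and $n$ uniform in $X$. As $g(n)$ acts trivially on $H_1(\Sigma)$, neither $[\gamma]$ nor $\alpha$ depends on $n$. Suppose $[\gamma]\notin L$. Put $\beta=\alpha\circ u_{0*}$, which is surjective. Let $\tilde u_0:\Sigma_\beta\to\Sigma_\alpha$ be an equivariant lift of $u_0$ and $\lambda=i\circ\tilde u_{0*}$. Since $\beta(u_1\gamma_0)=\alpha(\gamma)=0$, the curve $u_1(\gamma_0)$ has closed lifts to $\Sigma_\beta$; let $v$ be the class of one. Its image under the lift of $g(n)$ followed by $\tilde u_0$ is a lift of $\gamma$, so $R=\lambda(g(n)v)$ up to units. By Lemmas 1 and 3, the conditional probability of fibering is at most $3m/N$.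

**Step 4: limits.** Altogether
$$P(M\text{ fibers})\le P([\gamma]\in L)+(1-\kappa)^{\lfloor r/\ell\rfloor}+\frac{3m}N .$$
By Lemma 4, $\limsup_rP(M\text{ fibers})\le3m/N$. Since $m$ does not depend on $N$, let $N\to\infty$. This proves Theorem A. $\blacksquare$

## 10. Exponential decay of $P([\gamma]\in L)$

The bound of Section 9 gives no exponential rate: it uses a single segment, and for fixed $N$ it does not go below $3m/N$. Using all successful segments at once in Lemma 3 does not help either, since with $J$ segments the polynomial $f$ may have degree $3mJ$, and the Schwartz–Zippel bound $3mJ/N$ is useless for $J\ge N/(3m)$. From here on we need a different way to combine a linear number of segments. First, the homological event.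

**Lemma 5.** $P([\gamma]\in L)\le Ce^{-cr}$ for some $C,c>0$.

*Proof.* Let $p\ge3$ be prime, and let $A_p$ be the one-step averaging operator on $\ell^2(X_p)$, self-adjoint by symmetry.

**Step 1: a spectral gap uniform in $p$.** $Sp(4,\mathbb Z)$ is a lattice in $Sp(4,\mathbb R)$ and so has Kazhdan's property (T) (Bekka–de la Harpe–Valette, *Kazhdan's Property (T)*, Ch. 1). Hence so does its subgroup $E$ of index at most $2$ generated by the images of the products $ss'$, $s,s'\in S^{\pm1}$. Since $Sp(4,\mathbb F_p)$ is perfect for $p\ge3$, it has no subgroup of index $2$, so $E$ maps onto it. So $E$ is transitive on $X_p$, and $\ell_0^2(X_p)=\mathbf 1^\perp$ has no nonzero $E$-invariant vector. By (T) there is $\varepsilon_0>0$, independent of $p$, such that every unit vector $\xi\in\ell^2_0(X_p)$ satisfies $\|ss'\xi-\xi\|\ge\varepsilon_0$ for some pair $s,s'$. Now $\langle A_p^2\xi,\xi\rangle$ is the average over the $4|S|^2$ pairs of $\mathrm{Re}\langle ss'\xi,\xi\rangle=1-\frac12\|ss'\xi-\xi\|^2$. Therefore $\|A_p\xi\|^2=\langle A_p^2\xi,\xi\rangle\le1-c_0$ with $c_0=\varepsilon_0^2/(8|S|^2)$, and after decreasing $\varepsilon_0$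 we have $c_0\in(0,1)$. Put $\theta=\sqrt{1-c_0}$.

**Step 2: choose $p$ in terms of $r$.** Let $Y=(L\bmod p)\setminus0$, of size $p^2-1$, and $x_0=[\gamma_0]$ mod $p$. Subtract from $1_{x_0}$ its mean; what remains has norm at most $1$ and lies in $\ell^2_0(X_p)$. Cauchy–Schwarz gives
$$P([\gamma]\in L)\le\langle A_p^r1_{x_0},1_Y\rangle\le\frac{p^2-1}{p^4-1}+\theta^r\sqrt{p^2-1}\le\frac1{p^2+1}+\theta^rp .$$
For $r$ large, Bertrand's postulate gives a prime $p\ge3$ in $[\frac12\theta^{-r/3},\theta^{-r/3}]$, and then the right side is at most $4\theta^{2r/3}+\theta^{2r/3}$. Enlarge $C$ for small $r$. $\square$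

## 11. The tree of lattices and the horoball of a separating curve

The degree comparison of Section 6 (whether $\lambda(v)$ or $\langle v,\delta\rangle\lambda(\delta)$ has larger degree) becomes a statement about the position of two ends of a tree. This section sets up that tree.

Fix a surjective $\alpha$ and write $V=V_\alpha$, $F=\mathbb Q((t^{-1}))\supset K$, $O=\mathbb Q[[t^{-1}]]=\{\deg\le0\}$, $V_F=V\otimes_KF$. For $\delta\in V$ the functional $\langle\cdot,\delta\rangle$ is $K$-linear on $V$, and we extend it $F$-linearly to $V_F$.

**Definition 7 (tree, ends, half-trees).** $\mathcal T$ is the graph whose vertices are homothety classes of $O$-lattices in $V_F$; two classes are adjacent if they have representatives $\mathcal L\supsetneq\mathcal L'\supsetneq t^{-1}\mathcal L$. It is a tree (Serre, *Trees*, II.1), and since $F$ is complete its ends are the lines of $V_F$: the ray from $\mathcal L$ to a line $\mathbf l$ runs through the lattices $(\mathbf l\cap\mathcal L)+t^{-n}\mathcal L$, $n\ge 0$. We write $[z]$ for the end of the line $Fz$. A *half-tree* is a component of $\mathcal T$ minus an open edge, together with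 its ends. The complementary half-tree of $\mathcal S$ is $\mathcal S^c$; vertices and ends of $\mathcal T$ are partitioned by $\mathcal S$ and $\mathcal S^c$. Inclusions and disjointness of half-trees refer to vertices and ends.

**Example 8.** With a basis $u,u'$ of $V_F$, the neighbors of $\mathcal L=Ou+Ou'$ correspond to the lines of $\mathcal L/t^{-1}\mathcal L\cong\mathbb Q^2$. They are the classes of $Ou+Ot^{-1}u'$ and of $Ot^{-1}u+O(u'+xu)$ with $x\in\mathbb Q$. The ray from $\mathcal L$ to $[u]$ is $Ou+Ot^{-n}u'$.

**Definition 8 (admissible classes).** $\delta\in V$ is *admissible* if it is the class of a lift of a separating simple closed curve and $\langle\cdot,\delta\rangle\not\equiv0$ on $V$. Put $\tau_\delta(x)=x+\sigma\langle x,\delta\rangle\delta$ and pick $e\in V_F$ with $\sigma\langle e,\delta\rangle=1$.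

In Example 6, with $\alpha=\beta_0$, the class $\delta$ is admissible, because $\langle c,\delta\rangle=\varepsilon(1-t)\ne0$. In general an admissible $\delta$ is nonzero, $\langle\delta,\delta\rangle=0$, so $\delta,e$ is a basis of $V_F$; and the kernel of $\langle\cdot,\delta\rangle$ on $V$ is the line $K\delta$.

**Fact 1.** Let $\delta$ be admissible.

1. Every vertex is uniquely the class of $\mathcal L_{x,k}=Ot^k\delta+O(e+x\delta)$ with $k\in\mathbb Z$ and $x\in F/t^kO$. We call $k$ its *height*.
2. The neighbors of $\mathcal L_{x,k}$ are one *parent* $\mathcal L_{x,k+1}$ and the *children* $\mathcal L_{x',k-1}$ with $x'\equiv x$ mod $t^kO$. Going up leads to the end $[\delta]$. The other ends are $[e+x\delta]$, $x\in F$, reached by going down along $\mathcal L_{x,k}$, $k\to-\infty$.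
3. $\tau_\delta^n\mathcal L_{x,k}=\mathcal L_{x+n,k}$ and $\tau_\delta^n[e+x\delta]=[e+(x+n)\delta]$. For an integer $n\ne0$, $\tau_\delta^n$ fixes $\mathcal L_{x,k}$ exactly when $k\ge0$.

*Proof.* (1) The functional $\sigma\langle\cdot,\delta\rangle$ identifies $V_F/F\delta$ with $F$. Scale a lattice so that its image there is $O$; the scaled lattice is unique. It meets $F\delta$ in some $Ot^k\delta$, and it contains $e+x\delta$ for an $x$ unique modulo $t^kO$. (2) By Example 8 with $u=t^k\delta$, $u'=e+x\delta$, the neighbors are the class of $Ot^k\delta+Ot^{-1}(e+x\delta)$, which scales by $t$ to $\mathcal L_{x,k+1}$, and the lattices $Ot^{k-1}\delta+O(e+(x+ct^k)\delta)=\mathcal L_{x+ct^k,k-1}$, $c\in\mathbb Q$. The statement on ends follows from the description of rays: from $\mathcal L_{x,k}$ the ray to $[\delta]$ is $\mathcal L_{x,k+n}$, and the ray to $[e+x\delta]$ is $\mathcal L_{x,k-n}$. (3) $\tau_\delta^n\delta=\delta$ and $\tau_\delta^n(e+x\delta)=e+(x+n)\delta$. An integer $n\ne0$ has $\deg n=0$, so $n\in t^kO$ exactly when $k\ge0$. $\square$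

**Definition 9 (horoball, branches).** The *horoball* $B_\delta$ of $\delta$, with end $[\delta]$, is spanned by the vertices of height $k\ge0$. The components of $\mathcal T\setminus B_\delta$, with their ends, are its *branches*.

$B_\delta$ is connected, since upward rays stay in it and any two of them merge. Each branch is the half-tree below an edge from some $\mathcal L_{x,0}$ down to a vertex $\mathcal L_{x',-1}$, so branches are indexed by $F/t^{-1}O$, and $\tau^n_\delta$ acts on this index set as translation by $n$. An integer $n\neq0$ is not in $t^{-1}O$. This gives the facts used constantly below: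

- for $n\neq0$, $\tau_\delta^n$ fixes no branch of $B_\delta$ and no end other than $[\delta]$;
- an end $[e+x\delta]\neq[\delta]$ lies in exactly one branch, that of $x$ mod $t^{-1}O$, and $[\delta]$ lies in none;
- if a vertex has height at least $1$, all its neighbors lie in $B_\delta$.

If $g$ is a product of actions $\tau_{\delta}^{n}$ of admissible classes, it is induced by a homeomorphism of $\Sigma_\alpha$ lifting one of $\Sigma$. So $g$ preserves $\langle\,,\rangle$ and integrality, $g\delta$ is admissible when $\delta$ is, $g\tau_\delta g^{-1}=\tau_{g\delta}$, and $gB_\delta=B_{g\delta}$ with heights carried to heights.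

**Fact 2.** If $\delta,\delta'$ are admissible and $[\delta]\neq[\delta']$, then $B_\delta\cap B_{\delta'}$ has at most one vertex. It is empty if $q=\langle\delta,\delta'\rangle$ is not a monomial.

*Proof.* Since $\delta'\notin K\delta$, $q\ne0$. Put $p=\operatorname{sp}(q)\ge0$. Write $\delta'=b(e+x_0\delta)$; then $b=\sigma\langle\delta',\delta\rangle=-\sigma\bar q$. The line in $\mathcal T$ from $[\delta]$ to $[\delta']$ is $\{\mathcal L_{x_0,k}\}_k$. The map $\tau_{\delta'}$ fixes $e+x_0\delta$ and
$$\tau_{\delta'}(t^k\delta)=t^k\delta+\sigma t^kq\,b\,(e+x_0\delta).$$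
Since $\tau_{\delta'}$ has determinant $1$, it fixes the class of $\mathcal L_{x_0,k}$ exactly when it maps $\mathcal L_{x_0,k}$ into itself, that is, when $k+\deg q+\deg\bar q\le0$. So $\mathcal L_{x_0,k}\in B_{\delta'}$ iff $k\le-p$. Since $k\to-\infty$ leads to $[\delta']$, the $\delta'$-height of $\mathcal L_{x_0,k}$ is $-p-k$.

Let $y\in B_\delta\cap B_{\delta'}$ be at distance $d_0$ from its projection $\mathcal L_{x_0,k}$ to this line. The rays from $y$ to $[\delta]$ and to $[\delta']$ pass through the projection, so the two heights of $y$ are $k-d_0\ge0$ and $-p-k-d_0\ge0$. Adding, $-p-2d_0\ge0$, so $p=d_0=0$, and then $k=0$. So there is at most one such $y$, and none if $p\ge1$. $\square$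

**Example 9.** For $q=\sigma(2-t-t^{-1})$ as in (4), $p=2$. On the line from $[\delta]$ to $[\delta']$ the horoball $B_\delta$ occupies $k\ge0$ and $B_{\delta'}$ occupies $k\le-2$, with one vertex between them.

**Fact 3.** Let $\delta,\delta'$ be admissible with $\langle\delta,\delta'\rangle$ neither zero nor a monomial. Then $[\delta]\ne[\delta']$ and $B_\delta\cap B_{\delta'}=\emptyset$. Let $\mathcal S$ be the branch of $B_\delta$ containing $B_{\delta'}$. Then $\mathcal S^c$ lies in one branch of $B_{\delta'}$, and $\tau_{\delta'}^n\mathcal S^c\subset\mathcal S$ for every integer $n\neq0$.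

*Proof.* If $\delta'\in K\delta$, then $\langle\delta,\delta'\rangle=0$; so $[\delta]\neq[\delta']$, and Fact 2 gives disjointness. $B_{\delta'}$ is connected, so it lies in one branch $\mathcal S$. The half-tree $\mathcal S^c\supset B_\delta$ is connected and disjoint from $B_{\delta'}$, and $[\delta']$ is an end of $\mathcal S$; so $\mathcal S^c$ with its ends lies in one branch of $B_{\delta'}$. For $n\ne0$, $\tau_{\delta'}^n$ carries that branch to a different, hence disjoint, one. So $\tau_{\delta'}^n\mathcal S^c\cap\mathcal S^c=\emptyset$. $\square$

## 12. Two ends in one branch force a top coefficient divisible by $2d$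

**Lemma 6 (alignment).** In the situation of Fact 3, let $z'\in V$ be integral and nonzero, and let $\lambda'\not\equiv0$ be a $K$-linear functional on $V$ with values in $\Lambda$ on integral elements. Suppose $[z']\in\mathcal S^c$ and $[\ker\lambda']\in\mathcal S^c$. Then for every $d\ge1$, $\lambda'(\tau_{\delta'}^{2d}z')\in\Lambda$ is nonzero with top coefficient divisible by $2d$.

*Proof.* By Fact 3 both ends lie in one branch of $B_{\delta'}$. In particular neither is $[\delta']$. Take $e'$ for $\delta'$ as in Definition 8. Then $z'=\zeta(e'+x\delta')$ and $\ker\lambda'=F(e'+y\delta')$ over $F$, with $\zeta=\sigma\langle z',\delta'\rangle\neq0$, $\lambda'(\delta')\ne0$, and $\deg(x-y)\le-1$ because the branches agree. Hence $\lambda'(z')=(x-y)\,\zeta\lambda'(\delta')$ has smaller degree than $\zeta\lambda'(\delta')$. Finally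
$$\lambda'(\tau_{\delta'}^{2d}z')=\lambda'(z')+2d\,\zeta\lambda'(\delta'),\qquad \lambda'(z')\in\Lambda,\quad 0\neq\zeta\lambda'(\delta')\in\Lambda,$$
so the top coefficient is $2d$ times the integer top coefficient of $\zeta\lambda'(\delta')$. $\square$

So in a long product of twists it is enough to find one place where a twist $\tau_{\delta'}^{2d}$ sits between a left part and a right part, such that the kernel of $\lambda$ pulled back by the left part, and $v$ pushed forward by the right part, are ends in $\mathcal S^c$. The next two sections show that such a place exists except with exponentially small probability.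

## 13. Blocks and pivots

**Setting.** Let $\delta_j,\delta_j'$ ($1\le j\le J$) be admissible with $\langle\delta_j,\delta_j'\rangle$ neither zero nor a monomial. Let $v\in V$ be integral and nonzero, and $\lambda\not\equiv0$ a $K$-linear functional on $V$ with values in $\Lambda$ on integral elements. Write $\tau_j=\tau_{\delta_j}$, $\tau_j'=\tau_{\delta_j'}$, $B_j=B_{\delta_j}$, and $\mathcal S_j$ for the branch of $B_j$ containing $B_{\delta_j'}$. Let
$$h_j=\tau_j^{a_j}\,\tau_j'^{\,2d}\,\tau_j^{b_j}\,\tau_j'^{\,c_j},\qquad a_j,b_j,c_j\in\{2,4,\dots,2N\}\text{ independent uniform},\quad N=100 .$$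
The factor $\tau_j'^{\,2d}$ is the one to be used in Lemma 6. The exponent $a_j$ adjusts the left side of it, and $b_j,c_j$ the right side.

**Proposition 7.** With probability at least $1-(3/5)^J$, $\lambda(h_1\cdots h_Jv)$ is nonzero with top coefficient divisible by $2d$.

**Notation.** Put $w_j=h_1\cdots h_j$ and $o=[\ker\lambda]$. Put $\xi_j=[\delta_{j+1}]$ for $0\le j<J$, $\xi_J=[v]$, and $x_j=w_j\xi_j$. Further
$$C_j=w_{j-1}B_j,\qquad A_j=w_{j-1}\tau_j^{a_j}\mathcal S_j,\qquad g_j=w_{j-1}\tau_j^{a_j}\tau_j'^{\,2d},$$
$$E_j=g_j\mathcal S_j^c,\qquad C_j''=g_jB_j,\qquad y_j=g_j[\delta_j].$$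

Here $C_j$ is a horoball with end $w_{j-1}[\delta_j]=x_{j-1}$, and $A_j$ is a branch of $C_j$. By Fact 3, $E_j\subset A_j$. Since $B_j\subset\mathcal S_j^c$, the horoball $C_j''$, whose end is $y_j$, lies in $E_j$. The horoball $C_j$ depends only on $h_1,\dots,h_{j-1}$. Given these, distinct values of $a_j$ give distinct, hence disjoint, branches $A_j$ of $C_j$.

**Lemma 8.** If $1\le i\le j<J$ and $x_j\in E_i\setminus\{y_i\}$, then $E_i^c$ is disjoint from $C_{j+1}$ and lies in a single branch of $C_{j+1}$.

*Proof.* Recall that $x_j$ is the end of $C_{j+1}$. Let $f$ be the edge between $E_i$ and $E_i^c$, with vertices $u\in E_i$, $u'\in E_i^c$. It is the image under $g_i$ of the edge joining $B_i$ to its branch $\mathcal S_i$, so $u\in C_i''$.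

Suppose $f\subset C_{j+1}$. The ray from $u'$ to the end $x_j$, which lies in $E_i$, passes through $u$; so $u$ has height at least $1$ in $C_{j+1}$, and all neighbors of $u$ lie in $C_{j+1}$. One of them is the parent of $u$ with respect to $C_i''$, which lies in $C_i''$. So $C_{j+1}\cap C_i''$ has at least two vertices although the ends $x_j\neq y_i$ differ, contradicting Fact 2. Hence $f\not\subset C_{j+1}$.

If a vertex of $E_i^c$ were in $C_{j+1}$, the ray from it to $x_j$ would lie in $C_{j+1}$ and cross $f$, a contradiction. So $E_i^c$ is disjoint from $C_{j+1}$. It is connected and does not contain the end $x_j$ of $C_{j+1}$; so it lies, with its ends, in one branch. $\square$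

**Definition 10 (pivots).** Define $P_j\subset\{1,\dots,j\}$ inductively, starting with $P_0=\emptyset$, with the following property when $P_j=\{i_1<\dots<i_k\}\ne\emptyset$:
$$o\notin A_{i_1},\qquad E_{i_1}\supset E_{i_2}\supset\dots\supset E_{i_k},\qquad x_j\in E_{i_k}\setminus\{y_{i_k}\}.\tag{7}$$
Given $P_j$, block $j+1$ is *good* if both of these hold:

- (L) $A_{j+1}\subset E_{i_k}$ (if $P_j=\emptyset$: $o\notin A_{j+1}$);
- (R) $\eta:=\tau_{j+1}'^{\,c_{j+1}}\xi_{j+1}\neq[\delta_{j+1}]$ and $\tau_{j+1}^{b_{j+1}}\eta\notin\mathcal S_{j+1}$.

If block $j+1$ is good, put $P_{j+1}=P_j\cup\{j+1\}$. If not, put $P_{j+1}=\{i_1,\dots,i_s\}$ with $s\le k$ maximal such that $x_{j+1}\in E_{i_s}\setminus\{y_{i_s}\}$, and $P_{j+1}=\emptyset$ if there is no such $s$.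

Property (7) persists. In the second case this is by construction. In the first case $E_{j+1}\subset A_{j+1}\subset E_{i_k}$ if $P_j\ne\emptyset$, and $o\notin A_{j+1}$ if $P_j=\emptyset$. Moreover $x_{j+1}=w_{j+1}\xi_{j+1}=g_{j+1}\tau_{j+1}^{b_{j+1}}\eta$ lies in $g_{j+1}\mathcal S_{j+1}^c=E_{j+1}$, and it differs from $y_{j+1}=g_{j+1}[\delta_{j+1}]$ because $\eta\ne[\delta_{j+1}]$.

**Example 10 ($J=1$).** Block $1$ is good when $o\notin A_1$ and (R) holds. Then $P_1=\{1\}$, and (7) says $o\notin A_1$ and $[w_1v]\in E_1$, which is the hypothesis of Lemma 6 after moving by $\tau_1^{a_1}$. Step 1 of Section 14 shows that this has probability at least $97/100$.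

$P_j$ is a stack: elements are added and removed only at the top, and a removed index never returns. Two consequences:

- if $i\in P_j$, then $i\in P_l$ for all $i\le l\le j$;
- if $i_s<i_{s+1}$ are consecutive elements of $P_j$, then $i_s$ is the last element of $P_{i_{s+1}-1}$.

## 14. Resampling at the pivots and the cost of backtracking

*Proof of Proposition 7.*

**Step 1: a new block is good with high probability.** *Given blocks $1,\dots,j$, block $j+1$ is not good with probability at most $3/N$.*

(L) fails for at most one value of $a_{j+1}$. If $P_j\ne\emptyset$, then by (7) and Lemma 8 with $i=i_k$, $E_{i_k}^c$ lies in one branch of $C_{j+1}$. If $A_{j+1}$ is any other branch, it is disjoint from $E_{i_k}^c$, so (L) holds. If $P_j=\emptyset$, (L) fails only when $A_{j+1}\ni o$, and the possible branches $A_{j+1}$ are disjoint.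

The first part of (R) fails for at most one $c_{j+1}$. If it failed for two, a nontrivial power of $\tau'_{j+1}$ would fix $\xi_{j+1}$, so $\xi_{j+1}=[\delta_{j+1}']$. Then $\eta=[\delta_{j+1}']\neq[\delta_{j+1}]$, a contradiction.

Given $c_{j+1}$ with $\eta\neq[\delta_{j+1}]$, the end $\eta$ lies in a branch of $B_{j+1}$, and different powers of $\tau_{j+1}$ carry this branch to different ones. So $\tau_{j+1}^{b_{j+1}}\eta\in\mathcal S_{j+1}$ for at most one $b_{j+1}$.

**Step 2: changing $a_i$ at a pivot does not change the pivots.** Let $i\in P_j$, and change $a_i$ to a value $a_i'$ for which (L) still holds at time $i$. *Then $P_1,\dots,P_j$ do not change.*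

Put $\rho=w_{i-1}\tau_i^{a_i'-a_i}w_{i-1}^{-1}$. For $l\ge i$, $w_l$ becomes $\rho w_l$, and $A_l,E_l,y_l,x_l$, as well as $C_l$ for $l>i$, become their images under $\rho$. Objects with index less than $i$ are unchanged, and so is $C_i$, which $\rho$ preserves. The sets $P_1,\dots,P_{i-1}$ do not involve $a_i$. Block $i$ remains good, as (R) does not involve $a_i$. At a time $l+1$ with $i<l+1\le j$ we have $i\in P_l$, so the last pivot of $P_l$ is at least $i$. Then (L) is a relation between two objects both moved by $\rho$, and (R) is unaffected, so goodness does not change. If block $l+1$ is not good, the last surviving pivot is at least $i$, because $i\in P_{l+1}$. The conditions "$x_{l+1}\in E_{i'}\setminus\{y_{i'}\}$" for pivots $i'\ge i$ are equivariant under $\rho$, so the same pivots survive.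

**Step 3: the conditional law of the $a_i$ at the pivots.** For $i\in P_j$ let $Z_i$ be the set of values of $a_i$ satisfying (L) at time $i$, the other parameters being kept. It depends only on blocks before $i$, and $|Z_i|\ge N-1$ by Step 1. Under a change as in Step 2, no $Z_{i'}$ with $i'\in P_j$ changes. For $i'\le i$ this is trivial. For $i'>i$ the last pivot of $P_{i'-1}$ is at least $i$, so both sides of (L) at time $i'$ are moved by $\rho$.

Let $\mathcal F_j$ be the information consisting of $P_j$ and all parameters of blocks $1,\dots,j$ except the $a_i$ with $i\in P_j$. Fix a possible value of $\mathcal F_j$, with $P_j=P=\{i_1<\dots<i_k\}$, and let $\Omega$ be the nonempty set of vectors $(a_i)_{i\in P}$ compatible with it. Let $a\in\Omega$. By the invariance just shown, changing coordinates one at a time, $\prod_{i\in P}Z_i(a)\subset\Omega$, and the $Z_i$ are constant on this product. Conversely let $b\in\Omega$. The set $Z_{i_1}$ depends only on blocks before $i_1$, whose parameters are all fixed, so $b_{i_1}\in Z_{i_1}(b)=Z_{i_1}(a)$. Replace $a_{i_1}$ by $b_{i_1}$: the vector stays in $\Omega$ with the same sets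 $Z_i$. Now $Z_{i_2}$ depends only on blocks before $i_2$, where the modified vector agrees with $b$, so $b_{i_2}\in Z_{i_2}(b)=Z_{i_2}(a)$. Continuing, $b\in\prod Z_i(a)$. So $\Omega=\prod_{i\in P}Z_i$. All parameters are independent and uniform, so:

*conditionally on $\mathcal F_j$, the $a_i$ $(i\in P_j)$ are independent, each uniform on a set of size at least $N-1$.*

Moreover, goodness of block $j+1$ depends only on $\mathcal F_j$ and the parameters of that block. If $P_j\neq\emptyset$, a change of one $a_i$, $i\in P_j$, within $\Omega$ moves both $A_{j+1}$ and $E_{i_k}$ by $\rho$ and leaves (R) alone, and any two points of the product $\Omega$ are connected by such changes. If $P_j=\emptyset$, nothing was omitted.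

**Step 4: long backtracking is unlikely.** Condition on $\mathcal F_j$ and on the parameters of block $j+1$, and suppose that block $j+1$ is not good. Let $P_j=\{i_1<\dots<i_k\}$. By Step 3 the $a_{i_u}$ still have the law stated there. Let $Q_s$ be the event $x_{j+1}\notin E_{i_s}\setminus\{y_{i_s}\}$. Changing $a_{i_u}$ with $u\le s$ moves $x_{j+1},E_{i_s},y_{i_s}$ by the same element, so $Q_s$ depends only on the $a_{i_u}$ with $u>s$.

Let $1\le s<k$ and fix all $a_{i_u}$, $u\neq s+1$. Changing $a_{i_{s+1}}$ leaves $E_{i_s}$ and $y_{i_s}$ fixed. It moves $x_{j+1}$ by powers of the twist action of the horoball $C=C_{i_{s+1}}$, whose end is $x_*:=x_{i_{s+1}-1}$, unchanged. At time $i_{s+1}-1$ the last pivot was $i_s$, so $x_*\in E_{i_s}\setminus\{y_{i_s}\}$ by (7). If $x_{j+1}=x_*$, it does not move, and $Q_s$ does not occur for any value. Otherwise, by Lemma 8 with $i=i_s$ and with $i_{s+1}-1$ in place of $j$, $E_{i_s}^c$ is inside one branch of $C$. Different values of $a_{i_{s+1}}$ put $x_{j+1}$ in different branches of $C$, so $x_{j+1}\in E_{i_s}^c$ for at most one value. Also $x_{j+1}=y_{i_s}$ for at most one value, since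 no nontrivial power fixes an end other than $x_*$. Therefore, given the $a_{i_u}$ with $u>s+1$, the conditional probability of $Q_s$ is at most $2/(N-1)$.

If $|P_{j+1}|<k-l$, then $Q_k,Q_{k-1},\dots,Q_{k-l}$ all occur. Revealing $a_{i_k},a_{i_{k-1}},\dots$ successively, for $0\le l<k$,
$$P\big(|P_{j+1}|<|P_j|-l\ \big|\ \mathcal F_j,\text{ block }j+1\text{ not good}\big)\le P(Q_{k-1}\cap\dots\cap Q_{k-l}\mid\cdot)\le\Big(\frac2{N-1}\Big)^l,$$
and for $l\ge k$ the left side is $0$.

**Step 5: the stack is nonempty at the end.** Let $X_j=|P_j|$ and, when block $j+1$ is not good, $D=X_j-X_{j+1}\ge0$. Since $2^D=1+\sum_{0\le l<D}2^l$, Step 4 with $N=100$ gives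
$$E[2^D\mid\mathcal F_j,\text{not good}]=1+\sum_{l\ge0}2^lP(D>l\mid\cdot)\le1+\sum_{l\ge0}\Big(\frac4{99}\Big)^l=1+\frac{99}{95}\le2.1 .$$
If block $j+1$ is good, then $X_{j+1}=X_j+1$. With Step 1,
$$E[2^{-X_{j+1}}\mid\mathcal F_j]\le2^{-X_j}\Big[\frac12+\frac3{100}\cdot2.1\Big]\le\frac35\,2^{-X_j}.$$
Taking expectations and iterating from $X_0=0$, $P(P_J=\emptyset)\le E[2^{-X_J}]\le(3/5)^J$.

**Step 6: one pivot suffices.** Suppose $P_J\neq\emptyset$. Put $i=i_1$ and $g=w_{i-1}\tau_i^{a_i}$. By (7), $o\notin A_i=g\mathcal S_i$, and $x_J=[w_Jv]\in E_{i_k}\subset E_i=g\tau_i'^{\,2d}\mathcal S_i^c$. Let $\lambda'=\lambda\circ g$, which takes values in $\Lambda$ on integral elements, and $z'=\tau_i'^{\,-2d}g^{-1}w_Jv$, which is integral and nonzero. Then $[\ker\lambda']=g^{-1}o\in\mathcal S_i^c$, $[z']\in\mathcal S_i^c$, and $\lambda(w_Jv)=\lambda'(\tau_i'^{\,2d}z')$. Lemma 6 shows that this is nonzero with top coefficient divisible by $2d$. $\square$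

## 15. A linear number of blocks in the walk: proof of Theorem B

The lower bound was proved in Section 4. For the rest, fix $d\ge1$ and the list of Lemma 2. Constants $C,c>0$ may change from line to line.

**Step 1: many successful segments.** Represent all the elements $T_{\delta_k}^aT_{\delta_k'}^{2d}T_{\delta_k}^bT_{\delta_k'}^{c}$ with $k\le m$ and $a,b,c\in\{2,4,\dots,200\}$ by words of a common length $\ell\ge1$; all exponents are even, so padding with $\psi\psi^{-1}$ works. Let $\nu$ be the law for uniform $(k,a,b,c)$ and $\kappa=(2|S|)^{-\ell}$. Generate $\lfloor r/\ell\rfloor$ segments with $\kappa$-coins as in Section 9. By Chernoff's bound, at least $\frac\kappa2\lfloor r/\ell\rfloor$ coins succeed, outside an event of probability at most $Ce^{-cr}$.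

**Step 2: many valid segments.** Condition on the coins (with this many successes), the unsuccessful segments and the remainder. Successful segments act trivially on $H_1(\Sigma)$, so this determines $[\gamma]$. Assume $[\gamma]\notin L$; by Lemma 5 this fails with total probability at most $Ce^{-cr}$. Then $\alpha$ is determined, and so is, for each successful segment, $\beta=\alpha\circ(\text{part of }w\text{ to its left})_*$. The indices $k$ of the successful segments are still independent and uniform, so each is valid for its $\beta$ with probability at least $1/m$, independently. By Chernoff's bound again, the number $J$ of successful segments with valid index satisfies $J\ge c_1r$ outside an event of conditional probability at most $Ce^{-cr}$, where $c_1>0$ is a constant (here $r$ is large; small $r$ is absorbed in $C$).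

**Step 3: bring $w$ into the form of Proposition 7.** Condition also on all indices and on all parameters of successful segments with invalid index. Then
$$w=u_0h_1^\circ u_1h_2^\circ\cdots h_J^\circ u_J,\qquad h_j^\circ=T_{\delta_{k_j}}^{a_j}T_{\delta_{k_j}'}^{2d}T_{\delta_{k_j}}^{b_j}T_{\delta_{k_j}'}^{c_j},$$
where the $u_j$ are fixed and the $a_j,b_j,c_j$ are independent and uniform in $\{2,4,\dots,200\}$. With $U_j=u_0\cdots u_{j-1}$ and $h_j=U_jh_j^\circ U_j^{-1}$ we get $w=h_1\cdots h_J\,U_{J+1}$, and $h_j$ is the corresponding product of twists along $\delta_j:=U_j\delta_{k_j}$ and $\delta_j':=U_j\delta'_{k_j}$. Since the $h_j^\circ$ act trivially on homology, the $\beta$ of the $j$-th valid segment is $\alpha\circ U_{j*}$. Hence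
$$\langle\delta_j,\delta_j'\rangle_\alpha=\langle\delta_{k_j},\delta_{k_j}'\rangle_{\alpha\circ U_{j*}}\quad\text{up to units}$$
is neither zero nor a monomial. In particular $\delta_j,\delta_j'$ are admissible, since each pairs nontrivially with the other.

Let $c=U_{J+1}\gamma_0$. Then $[c]=[\gamma]$, so $\alpha(c)=0$; let $v$ be the class of a lift of $c$ to $\Sigma_\alpha$. Let $\lambda=i$, which is not $0$ because $i$ is onto. As $\gamma=h_1\cdots h_J(c)$, we have $R=\lambda(h_1\cdots h_Jv)$ up to units.

**Step 4: $v\neq0$ in $V$.** Proposition 7 needs this. The curve $c$ is non-separating, and the image of $H_1(\Sigma\setminus c)$ in $H_1(\Sigma)$ is $c^\perp$. If $\alpha$ vanished on $c^\perp$, it would be a multiple of the functional $(\,\cdot\,[\gamma])$, and by surjectivity $\alpha=\pm(\,\cdot\,[\gamma])$. But $\alpha$ vanishes on $L$, so $[\gamma]\in L^\perp=L$, a contradiction. So $\alpha$ is nonzero on $c^\perp$. Take a simple closed curve $s$ meeting $c$ once and, since $\Sigma\setminus c$ is connected, a loop $y$ in $\Sigma\setminus c$ based at a point of $s$ off $c$, with $\alpha(y)=l\ne0$. The loop $sys^{-1}y^{-1}$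 lifts to a closed loop. It crosses lifts of $c$ exactly twice: once along the lift of $s$, and once, with opposite sign, along the inverse of the $t^l$-translate of that lift. So its pairing with $v$ is $\pm t^j(1-t^l)\neq0$ for some $j$, and $v\neq0$.

**Step 5: top and bottom coefficients.** By Proposition 7, $R\ne0$ with top coefficient divisible by $2d$, except with conditional probability at most $(3/5)^J\le Ce^{-cr}$. Adding the exceptional probabilities of Steps 1 and 2 gives the statement for the top coefficient. Choosing $-\alpha$ instead of $\alpha$ replaces $t$ by $t^{-1}$, so $R$ becomes $\bar R$ up to units, and the same argument applies to the bottom coefficient. Since $b_1(M)=1$ and $\Delta_M=R$ up to units whenever $[\gamma]\notin L$, a union bound gives the first claim of Theorem B.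

**Step 6: fibering.** A top coefficient divisible by $2d$ is not $\pm1$. When $[\gamma]\notin L$, Lemma 1 then says that $M$ does not fiber. Hence $P(M\text{ fibers})\le Ce^{-cr}$. Together with the lower bound $(2|S|)^{-r}=e^{-C'r}$, $C'=\log(2|S|)$, for all large $r$, this completes the proof of Theorem B. $\blacksquare$
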